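# Partial Coxeter elements in admissible sets and dual EL-shellability

## 1. The proper subsets of a cycle

We study a finite poset built from an affine Weyl group. We adjoin a greatest element to it and ask whether the result is shellable in the following sense.

**Definition (Björner).** A finite bounded poset $Q$ is *EL-shellable* if its covering relations can be labeled by elements of a totally ordered set so that for every interval $[x,y]$ there is a unique maximal chain $x=x_0\lessdot x_1\lessdot\cdots\lessdot x_k=y$ with $\lambda(x_0\lessdot x_1)\leqslant\lambda(x_1\lessdot x_2)\leqslant\cdots$, and this chain is lexicographically strictly smaller than every other maximal chain of $[x,y]$. The poset $Q$ is *dual EL-shellable* if the poset with the reversed order is EL-shellable.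

In practice, "dual" means that we read every chain from top to bottom. We do so throughout.

**A concrete poset.** Fix $n\ge 3$. An *affine permutation* is a bijection $f:\mathbb Z\to\mathbb Z$ with $f(i+n)=f(i)+n$. Let $\tilde W$ be the group of these. For $i\in\mathbb Z/n$ let $s_i$ exchange $k$ and $k+1$ for every $k\equiv i$ and fix all other integers. Let $\tau(k)=k+1$, and for $1\le k\le n$ let $t^{e_k}$ add $n$ to the integers congruent to $k$ and fix the others. It is a textbook fact that the $s_i$ are the simple reflections of a Coxeter group $W_{\rm aff}$ of type $\tilde A_{n-1}$ (its graph is the cycle $\mathbb Z/n$ with all bonds $3$), that $\tau s_i\tau^{-1}=s_{i+1}$, and that $\tilde W=W_{\rm aff}\rtimes\langle\tau\rangle$. One extends length and Bruhat order by $\ell(w'\tau^k)=\ell(w')$, and $w'\tau^k\leqslant v'\tau^l$ iff $k=l$ and $w'\leqslant v'$. Let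
$$\mathrm{Adm}(e_1)=\{w\in\tilde W: w\leqslant t^{e_k}\text{ for some }k\}.$$

*Computing it.* The map $t^{e_k}\tau^{-1}$ sends $k+1$ to $k+n$, and $i$ to $i-1$ for $k+2\le i\le k+n$. The product $s_{k+n-1}\cdots s_{k+2}s_{k+1}$, with the rightmost factor acting first, does the same. It carries $k+1\mapsto k+2\mapsto\cdots\mapsto k+n$, and an $i$ with $k+2\le i\le k+n$ is moved exactly once, by $s_{i-1}$, to $i-1$. Hence, with indices modulo $n$,
$$t^{e_k}=s_{k-1}s_{k-2}\cdots s_{k+1}\,\tau ,$$
where every letter except $s_k$ occurs exactly once. A product of distinct simple reflections is reduced, and the elements below it in Bruhat order are its subwords. So the elements of $\mathrm{Adm}(e_1)$ are the $w_J\tau$, where $J\subsetneq\mathbb Z/n$ and $w_J$ is the product of the letters $s_i$ ($i\in J$) in which $s_{i+1}$ stands before $s_i$ whenever both occur. Letters that are not neighbors on the cycle commute, so $w_J$ does not depend on the $k\notin J$ used. Moreover $w_J\leqslant w_{J'}$ iff $J\subseteq J'$.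

So $\mathrm{Adm}(e_1)$ is the poset of proper subsets of $\mathbb Z/n$. Adjoining $\hat 1$ amounts to adding the full set, and we get the Boolean lattice.

**Claim.** $\mathrm{Adm}(e_1)\sqcup\{\hat1\}$ is dual EL-shellable.

*Proof.* Identify $\hat 1$ with $\mathbb Z/n$ and label the cover $J\setminus j\lessdot J$ by $j\in\{0,\dots,n-1\}$. Read downward, the maximal chains of $[I,J]$ correspond to the orderings of $J\setminus I$, and the label sequence is the ordering. Exactly one ordering is increasing, and it is strictly lexicographically smaller than all others. $\square$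

**What changes in general?** For a general translation, elements below it may use letters repeatedly. One restricts the allowed first letters by a set $K$, identifies letters under an automorphism, and allows several components. Three things then have to be settled: which letter sets occur, in which order the letters may stand, and what to do at $\hat1$ when it is no longer "the full set".

## 2. Coxeter type data, two more examples, and the theorems

**Setting.** Let $\tilde W=X\rtimes W_0$ be an Iwahori–Weyl group. The elements of $X$ are written as translations $t^\lambda$, with $xt^\lambda x^{-1}=t^{x\lambda}$ for $x\in W_0$. It contains the affine Weyl group $W_{\rm aff}$ as a normal subgroup. This is a Coxeter group with set of simple reflections $\tilde{\mathbb S}$, indexed by $\Delta_{\rm aff}$, and we identify the two. We have $\tilde W=W_{\rm aff}\rtimes\Omega$, where $\Omega$ is the set of elements of length $0$, that is, those preserving the base alcove. Bruhat order is extended as in Section 1, and $\ell(t^{x\lambda})=\ell(t^\lambda)$ for $x\in W_0$. For a dominant coweight $\mu$,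
$$\mathrm{Adm}(\mu)=\{w\in\tilde W: w\leqslant t^{x(\mu)}\text{ for some }x\in W_0\}.$$
Let $\tau\in\Omega$ be the element with $t^\mu\in W_{\rm aff}\tau$; then $\mathrm{Adm}(\mu)\subseteq W_{\rm aff}\tau$. Let $\sigma$ be a length-preserving automorphism of $\tilde W$; as is implicit in the definitions below, $\sigma$ permutes $\tilde{\mathbb S}$. Put
$$\delta=\mathrm{Ad}(\tau)\circ\sigma .$$

**Definition.** For $w=w'\tau\in W_{\rm aff}\tau$, the *$\sigma$-support* $\mathrm{supp}_\sigma(w)$ is the smallest $\delta$-stable subset of $\Delta_{\rm aff}$ containing the support of $w'$. A subset $K\subseteq \Delta_{\rm aff}$ is *spherical* if $W_K$ is finite.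

**Definition.** Let $K$ be spherical with $\sigma(K)=K$, and let ${}^K\tilde W$ be the set of minimal length representatives of $W_K\backslash\tilde W$. Put
$${}^K\mathrm{Adm}(\mu)_0=\{w\in\mathrm{Adm}(\mu)\cap{}^K\tilde W:\mathrm{supp}_\sigma(w)\text{ is spherical}\}.$$
An element $c'\tau$ is a *partial $\delta$-Coxeter element* if $c'$ is a product of simple reflections, at most one from each $\delta$-orbit on $\tilde{\mathbb S}$. Let ${}^K\mathrm{Cox}(\mu)$ be the set of partial $\delta$-Coxeter elements in ${}^K\mathrm{Adm}(\mu)_0$. The datum $(\tilde W,\sigma,\mu,K)$ is *of Coxeter type* if ${}^K\mathrm{Cox}(\mu)={}^K\mathrm{Adm}(\mu)_0$.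

**The order.** On ${}^K\tilde W$ one has the refined order: $w\leqslant_{K,\sigma}w'$ if $x\,w\,\sigma(x)^{-1}\leqslant w'$ for some $x\in W_K$. By Görtz–He–Nie, in the Coxeter type case it coincides on ${}^K\mathrm{Cox}(\mu)$ with the Bruhat order. We use this as given, so from now on the order on ${}^K\mathrm{Cox}(\mu)$ is the Bruhat order. Apart from this, only the definition of Coxeter type is used. Let $\widehat{{}^K\mathrm{Cox}(\mu)}={}^K\mathrm{Cox}(\mu)\sqcup\{\hat1\}$ with $\hat1$ above everything.

*Example 1.* Section 1 is the case $\mu=e_1$, $\sigma=\mathrm{Ad}(\tau)^{-1}$, $K=\emptyset$. Here $\delta=\mathrm{id}$, the $\sigma$-support of $w_J\tau$ is $J\ne\mathbb Z/n$, which is spherical, and each $w_J$ is a product of distinct letters. So the datum is of Coxeter type and ${}^K\mathrm{Cox}(\mu)=\mathrm{Adm}(\mu)$.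

*Example 2 (a root with two branches).* Let $n=3$ in the group of Section 1, $\mu=(1,0,-1)$, $\sigma=\mathrm{id}$, $K=\{s_1,s_2\}$. Let $s_\theta=s_1s_2s_1$ exchange $1$ and $3$ modulo $3$. Then $t^\mu s_\theta$ sends $1\mapsto 3\mapsto 0$ and $3\mapsto 1\mapsto 4$, so it equals $s_0$. Thus $t^\mu=s_0s_1s_2s_1$, $\tau=1$, $\delta=\mathrm{id}$. An element of ${}^K\mathrm{Adm}(\mu)_0$ has proper support and no left descent $s_1$ or $s_2$. With support $\{0,1\}$ the candidates are $s_0s_1$, $s_1s_0$, $s_0s_1s_0=s_1s_0s_1$, and only $s_0s_1$ qualifies. The same holds for $\{0,2\}$. So the set is $\{1,\ s_0,\ s_0s_1,\ s_0s_2\}$, and all of these are below $t^\mu$. The datum is of Coxeter type, and the poset is not a truncated Boolean lattice.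

*Example 3 (two chains).* On $\mathbb R^2$ let $s_1$ exchange the coordinates, $s_2:(x,y)\mapsto(x,-y)$ and $s_0:(x,y)\mapsto(1-x,y)$. They generate an affine Weyl group $\mathbb Z^2\rtimes W_0$ of type $\tilde C_2$ with $m_{01}=m_{12}=4$, $m_{02}=2$. Let $\tilde W=W_{\rm aff}$, $\sigma=\mathrm{id}$, $\mu=e_1$, $K=\{s_1\}$. The map $s_1s_2s_1$ changes the sign of $x$, so $t^{e_1}=s_0s_1s_2s_1$. Conjugating by $s_1$, by $s_0$, and by $s_0$ followed by $s_1$, we get
$$t^{e_2}=s_1s_0s_1s_2,\qquad t^{-e_1}=s_1s_2s_1s_0,\qquad t^{-e_2}=s_2s_1s_0s_1 .$$
These words are reduced: among the hyperplanes $x=k/2$, $y=k/2$, $x\pm y=k$, exactly $2+0+1+1=4$ separate an alcove from its translate by $e_1$. No word contains $s_0$ twice or $s_2$ twice, so $s_0s_1s_0$, $s_2s_1s_2$ and everything above them are not in $\mathrm{Adm}(\mu)$. The remaining elements with proper support and left descents in $\{s_0,s_2\}$ are $1,\ s_0,\ s_2,\ s_0s_1,\ s_2s_1,\ s_0s_2$, and all are in $\mathrm{Adm}(\mu)$. So the datum is of Coxeter type. Writing $(i,j)$ for the first $i$ letters of $s_0s_1$ times the first $j$ letters of $s_2s_1$,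 the poset is $\{(i,j): i+j\le 2\}$.

**Definition.** A *rooted forest* is a finite poset $F$ in which every set $\{y\le x\}$ is a chain. A non-minimal element has a unique lower cover, its *parent*; minimal elements are *roots*. For $n\ge0$ let $L(F,n)$ be the set of order ideals (down-sets) of $F$ of cardinality $\le n$, ordered by inclusion.

For instance, Example 1 is $L(\text{antichain of }n\text{ elements},\,n-1)$, Example 2 is $L(\text{root with two children},\,2)$, and Example 3 is $L(\text{two disjoint 2-element chains},\,2)$.

The $\sigma$-orbits of irreducible components of $W_{\rm aff}$ are called *blocks*. We say that $\mu$ is *non-central on a block* if for some component of the block, with finite Weyl group $W_{0,j}$, the translation $t^\mu$ does not commute with $W_{0,j}$.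

**Theorem 1.** If $(\tilde W,\sigma,\mu,K)$ is of Coxeter type, then ${}^K\mathrm{Cox}(\mu)\cong\prod_iL(F_i,n_i)$ for rooted forests $F_i$ and integers $n_i\ge0$ with $|F_i|\ge n_i+1$. The factors correspond to the blocks. If $r$ is the number of $\delta$-orbits of simple reflections in the block, then $n_i=r-1$ if $\mu$ is non-central on the block, and $n_i=0$ otherwise. If $r\ge3$ and $\mu$ is non-central on the block, then $F_i$ is an antichain with $r$ elements, or two disjoint chains, or a rooted tree.

**Theorem 2.** For rooted forests $F_i$ and $n_i\ge0$ with $|F_i|\ge n_i+1$ (finitely many $i$), the poset $\prod_iL(F_i,n_i)\sqcup\{\hat1\}$ is graded and dual EL-shellable.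

**Theorem 3.** If $(\tilde W,\sigma,\mu,K)$ is of Coxeter type, then $\widehat{{}^K\mathrm{Cox}(\mu)}$ is dual EL-shellable.

Theorem 3 is the statement conjectured in Xuhua He and Qingchao Yu, "Dual Shellability of Admissible Set and Cohen-Macaulayness of Local Models", arXiv:2509.11581 (2025). It follows at once from Theorems 1 and 2. Section 3 proves Theorem 2; the remaining sections prove Theorem 1.

## 3. Labeling truncated ideal lattices of forests

Let $L=\prod_iL(F_i,n_i)$ and $F=\bigsqcup_iF_i$, and write $z=(z_i)\in L$. Factors with $n_i=0$ are points, and we drop them. If none remain, $L\sqcup\{\hat1\}$ is a chain of two elements and there is nothing to prove.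

**Grading.** For an ideal $I\subseteq F_i$ let $N(I)$ be the set of minimal elements of $F_i\setminus I$. It is nonempty if $|I|\le n_i$, because $|F_i|\ge n_i+1$. If $I\subsetneq I'$ are ideals, then adding to $I$ a minimal element of $I'\setminus I$ gives an ideal inside $I'$. So a cover in $L$ adds one element to one coordinate, and the maximal elements of $L$ are the $z$ with $|z_i|=n_i$ for all $i$. Hence $L\sqcup\{\hat1\}$ is graded and bounded.

Fix a bijection $\rho:F\to\{1,\dots,|F|\}$ with $\rho(\text{parent})>\rho(\text{child})$, and put $M(I)=\max\rho(N(I))$; for $z\in L$ write $M_i(z)=M(z_i)$. The next lemma contains everything we need about forests.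

**Lemma 1.** Let $I$ be an ideal of $F_i$ with $|I|\le n_i$.

(a) If $u$ is maximal in $I$, then $N(I\setminus u)=(N(I)\setminus\{\text{children of }u\})\cup\{u\}$, and
$$M(I\setminus u)=\max(M(I),\rho(u)).\tag{1}$$
(b) If $m\in N(I)$, then $N(I\cup m)=(N(I)\setminus m)\cup\{\text{children of }m\}$. If $\rho(m)=M(I)$, all elements of $N(I\cup m)$ have $\rho$-value below $\rho(m)$.

(c) There is exactly one ideal $x\supseteq I$ with $|x|=n_i$ and $\rho(u)>M(x)$ for all $u\in x\setminus I$. It arises from $I$ by repeatedly adding the element of $N$ with maximal $\rho$. Every other ideal $x'\supseteq I$ with $|x'|=n_i$ satisfies $M(x')>M(x)$.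

*Proof.* (a) The set $F_i\setminus(I\setminus u)$ is $(F_i\setminus I)\cup\{u\}$. Here $u$ is minimal, since its parent (if any) is in $I$. An element $e\in N(I)$ stops being minimal iff $e>u$. Then its parent $p\in I$ satisfies $p\ge u$, so $p=u$ by maximality of $u$. All children of $u$ do lie in $N(I)$. The children of $u$ have $\rho$-value below $\rho(u)$, which gives (1).

(b) The first statement is (a) read backwards. The elements of $N(I)\setminus m$ have $\rho$-value below $\rho(m)=M(I)$, and so do the children of $m$.

(c) Add $m_1,m_2,\dots,m_p$ greedily until size $n_i$ is reached, and call the result $x$. By (b), $\rho(m_1)>\dots>\rho(m_p)>M(x)$, so $x$ has the property (vacuously if $p=0$). Let $x'\supseteq I$ be another ideal of size $n_i$, so $p\ge1$. Some $m_q\notin x'$; take the first. Its parent, if any, lies in $I\cup\{m_1,\dots,m_{q-1}\}\subseteq x'$, so $m_q\in N(x')$ and $M(x')\ge\rho(m_q)\ge\rho(m_p)>M(x)$. It remains to see that $x'$ does not have the property. A minimal element $e$ of $x'\setminus(I\cup\{m_1,\dots,m_{q-1}\})$ lies in $N(I\cup\{m_1,\dots,m_{q-1}\})$ and is not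 $m_q$. Hence $\rho(e)<\rho(m_q)\le M(x')$, while $e\in x'\setminus I$. (Such an $e$ exists: the two sets $x'$ and $I\cup\{m_1,\dots,m_{q-1}\}$ have different sizes.) $\square$

**One factor is easy.** Suppose $L=L(F,n)$. Label $I\setminus u\lessdot I$ by $\rho(u)$ and $x\lessdot\hat1$ by the threshold $M(x)$. In $[z,y]$ with $y\in L$ the label sequences are orderings of $y\setminus z$. The sorted one is available: the $\rho$-smallest element of $y\setminus z$ is maximal in $y$, since an element above it in $y\setminus z$ would have smaller $\rho$ and one in $z$ would force it into $z$. In $[z,\hat1]$ a chain through $x$ is increasing iff it is sorted below $x$ and $M(x)<\rho(u)$ for all $u\in x\setminus z$. By Lemma 1(c) there is exactly one such $x$, and its label $M(x)$ is strictly the smallest. So this labeling works.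

**Two factors break it.** Now the single label at $\hat1$ would have to act as a threshold for all coordinates at once. Take $L=L(\{a,b\},1)\times L(\{c,d\},1)$ with antichains, label removals by the removed element, and order the factors one after the other: $a,b<c,d$. Let $\theta(xy)$ be any labels of the covers $(\{x\},\{y\})\lessdot\hat1$. In $[(\emptyset,\{c\}),\hat1]$ exactly one of $\theta(ac)\leqslant a$, $\theta(bc)\leqslant b$ must hold. In $[(\emptyset,\{d\}),\hat1]$ exactly one of $\theta(ad)\leqslant a$, $\theta(bd)\leqslant b$ must hold. But in $[(\emptyset,\emptyset),\hat1]$ there is an increasing chain through $(\{x\},\{y\})$ iff $\theta(xy)\leqslant x$, since $x<y$. So there are two increasing chains. No choice of $\theta$ repairs this order of the factors.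

**The way out.** The role of the threshold is only to decide whether $\rho(u)>M(x)$, and this comparison can be made at each removal, separately in each coordinate. So we record its outcome as a sign in the label of the removal, and give the covers at $\hat 1$ the neutral sign $0$, between $-1$ and $+1$.

**The labels.** They lie in $\{-1,0,1\}\times\mathbb Z$, ordered lexicographically.

* The cover $I\setminus u\lessdot I$ in $L$ with $u\in I_i$ gets $(\epsilon,\rho(u))$, where $\epsilon=-1$ if $\rho(u)<M_i(I)$ and $\epsilon=+1$ if $\rho(u)>M_i(I)$. Equality is impossible, since $u\in I_i$.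
* The cover $x\lessdot\hat1$ gets $\bigl(0,-\sum_{u\in x}\rho(u)\bigr)$, the sum being over all $u$ in all coordinates $x_i$.

**Proof of Theorem 2.**

**Step 1: intervals $[z,y]$ with $y\in L$ have a unique increasing chain.** A maximal chain is a shuffle of maximal chains in the coordinates, and the labels of coordinate-$i$ steps depend only on coordinate $i$. Let $D_i=y_i\setminus z_i=\{u_1,\dots,u_p\}$ with $\rho(u_1)<\dots<\rho(u_p)$. As in the one-factor case, $u_1$ is maximal in $y_i$, so $D_i$ can be removed in the order $u_1,u_2,\dots$. By (1), just before $u_t$ is removed the threshold is $\max(M_i(y),\rho(u_1),\dots,\rho(u_{t-1}))$. So $u_t$ gets sign $-1$ iff $\rho(u_t)<M_i(y)$, and the labels of this coordinate chain increase. In any other coordinate chain, some $u$ is removed from some ideal $G$ and the next coordinate-$i$ removal is a $u'$ with $\rho(u')<\rho(u)$. By (1), $M(G\setminus u)\ge\rho(u)>\rho(u')$, so $u'$ gets $(-1,\rho(u'))$, which is smaller than the label $(\pm1,\rho(u))$ of $u$. Hence no shuffle containing this coordinate chain is increasing. Labels in different coordinates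 are distinct, because $\rho$ is injective on $F$. So exactly one shuffle of the sorted coordinate chains is increasing.

**Step 2: intervals $[z,\hat1]$ have a unique increasing chain.** After the first label, of sign $0$, all further labels of an increasing chain have sign $+1$. By Step 1 there is exactly one such chain through a given maximal $x\ge z$ if $\rho(u)>M_i(x)$ for all $i$ and all $u\in x_i\setminus z_i$, and none otherwise. By Lemma 1(c), applied in each coordinate, exactly one maximal $x\ge z$ has this property.

**Step 3: in rank-2 intervals with at least two maximal chains, the increasing chain has the strictly smallest first label.** First let the interval be $[z,y]$ with $y=z\cup\{u,u'\}$, where both can be removed first. If $u,u'$ are in the same coordinate and $\rho(u)<\rho(u')$, the increasing chain removes $u$ first. Signs at $y$ are monotone in $\rho$, so the label of $u$ at $y$ is strictly smaller than that of $u'$ at $y$. If they are in different coordinates, their two labels are distinct and do not depend on the order of removal, and the increasing chain takes the smaller one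 first. Now consider $[z,\hat1]$. Exactly one coordinate has $|z_i|=n_i-1$, and the others are full. Let $m\in N(z_i)$ have maximal $\rho$. The increasing chain goes through $z\cup m$, by Step 2 and Lemma 1(c). Among the labels of $z\cup u\lessdot\hat1$ with $u\in N(z_i)$, the one for $u=m$ is strictly smallest, because $\rho(u)$ enters with a minus sign.

**Step 4: lexicographic minimality in all intervals.** A maximal chain that is not increasing has a descent, that is, two consecutive labels the first of which is larger. Replace the corresponding rank-2 piece by the increasing chain of that rank-2 interval. By Step 3 the label at this position becomes strictly smaller, and earlier labels are unchanged, so the chain becomes lexicographically strictly smaller. The process stops, and it can stop only at the unique increasing chain, which is therefore strictly smaller than every other maximal chain. $\square$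

## 4. An exchange rule for the admissible set

In the examples we compared elements with explicit reduced words of translations. For general $\mu$ no such words are at hand. What replaces them is a rule saying when a letter may be added to an element of $\mathrm{Adm}(\mu)$ without leaving it.

We recall three standard properties of the Bruhat order, valid with left and right exchanged as well. If $x\leqslant y$ and $ys<y$, then $xs\leqslant y$. If $x\leqslant y$ and $ys>y$, then $xs\leqslant ys$. If $x\leqslant y$, $sy<y$ and $sx>x$, then $x\leqslant sy$. Let $D_L,D_R$ denote left and right descent sets.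

**Lemma 2.** Let $w\in\mathrm{Adm}(\mu)$ and $s\in\tilde{\mathbb S}$. If $ws>w$ and $s(ws)>ws$, then $ws\in\mathrm{Adm}(\mu)$. If $sw>w$ and $(sw)s>sw$, then $sw\in\mathrm{Adm}(\mu)$.

*Proof.* Let $w\leqslant t=t^\lambda$ with $\lambda\in W_0\mu$. If $ts<t$, then $ws\leqslant t$. If $ts>t$, then $ws\leqslant ts$. Put $t'=sts=t^{\bar s\lambda}$, where $\bar s\in W_0$ is the linear part of $s$. Then $\ell(t')=\ell(t)=\ell(ts)-1$, so $s(ts)=t'<ts$. Since $ws\leqslant ts$ and $s(ws)>ws$, the third property gives $ws\leqslant t'$. As $\bar s\lambda\in W_0\mu$, we get $ws\in\mathrm{Adm}(\mu)$. The second statement is the mirror image. $\square$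

Write $\tau(u)=\tau u\tau^{-1}$. For $w=w'\tau$ we have $ws=w'\tau(s)\,\tau$ and $(sw)s=sw'\tau(s)\,\tau$. Putting $u=\tau(s)$ in the first case and $u=s$ in the second, Lemma 2 reads as follows.

* **(R)** If $w'\tau\in\mathrm{Adm}$, $w'u>w'$ and $\tau^{-1}(u)\notin D_L(w'u)$, then $w'u\tau\in\mathrm{Adm}$.
* **(L)** If $w'\tau\in\mathrm{Adm}$, $uw'>w'$ and $\tau(u)\notin D_R(uw')$, then $uw'\tau\in\mathrm{Adm}$.

*Check against Section 1.* There $\tau(s_i)=s_{i+1}$. From $w'=s_{i+1}$ we may append $u=s_i$, because $\tau^{-1}(s_i)=s_{i-1}\notin\{s_{i+1}\}=D_L(s_{i+1}s_i)$. From $w'=s_i$ and $u=s_{i+1}$ rule (R) gives nothing, since $\tau^{-1}(s_{i+1})=s_i\in D_L(s_is_{i+1})$. Indeed $s_is_{i+1}\tau$ is not in $\mathrm{Adm}(e_1)$.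

**Components.** Let $W_{\rm aff}=\prod_jW_j$ be the decomposition into irreducible affine Weyl groups $W_j=Q_j^\vee\rtimes W_{0,j}$, with diagrams $\Gamma_j$, acting on $\mathcal E_j$. The group $\tilde W$ acts on each $\mathcal E_j$ by affine maps. Here $t^\lambda$ acts by a translation, $W_j$ acts as usual, and $W_i$ acts trivially for $i\ne j$. Write $t^\mu=m\tau$ with $m=(m_j)\in W_{\rm aff}$. Conjugation by a translation normalizes $W_{\rm aff}$ and does not change linear parts of reflections, so it preserves each $W_j$. Hence so does $\tau=m^{-1}t^\mu$. For $x=(x_j)\in W_0$,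
$$t^{x\mu}\tau^{-1}=xt^\mu x^{-1}\,t^{-\mu}m\quad\text{has $j$-component}\quad y_j(x_j)=x_j\,(t^\mu x_j^{-1}t^{-\mu})\,m_j ,$$
which depends only on $x_j$. So $w'\tau\in\mathrm{Adm}(\mu)$ iff each component $w'_j$ lies in
$$\mathrm{Adm}_j=\{v\in W_j: v\leqslant y_j(x_j)\text{ for some }x_j\in W_{0,j}\}.$$
In this sense **$\mathrm{Adm}$ is a product.**

Call $j$ *central* if $t^\mu$ commutes with $W_{0,j}$. In this case the translation by which $t^\mu$ acts on $\mathcal E_j$ is $W_{0,j}$-invariant, hence $0$, so $m_j\tau$ acts trivially on $\mathcal E_j$. Since $\tau$ preserves the base alcove, so does $m_j$, and $m_j=1$. Therefore $\tau$ acts trivially on $\mathcal E_j$, hence on $\Gamma_j$, and $\mathrm{Adm}_j=\{1\}$. If $j$ is non-central, then $y_j(x_j)\ne y_j(1)$ for some $x_j$, so $\mathrm{Adm}_j\ne\{1\}$.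

**Lemma 3.** If $j$ is non-central, then $s\tau\in\mathrm{Adm}$ for every $s\in\Gamma_j$.

*Proof.* Since $\mathrm{Adm}_j\neq\{1\}$ is closed downward, some $s\tau$ with $s\in\Gamma_j$ is in $\mathrm{Adm}$. Let $s\tau\in\mathrm{Adm}$ and let $u$ be adjacent to $s$. If $\tau(u)\ne u$, apply (R) with $w'=1$: $\tau^{-1}(u)\notin\{u\}=D_L(u)$, so $u\tau\in\mathrm{Adm}$. If $\tau(u)=u$, then $\tau^{-1}(u)=u\notin\{s\}=D_L(su)$, so $su\tau\in\mathrm{Adm}$ by (R), and hence $u\tau\in\mathrm{Adm}$. Since $\Gamma_j$ is connected, all letters are reached. $\square$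

## 5. Heaps, one block at a time, and blocks with at most two orbits

**Heaps.** A product $c$ of distinct simple reflections with letter set $J$ is reduced, and all its reduced words differ by commutations: any two reduced words are connected by braid moves, and a braid move of length $\ge3$ needs a repeated letter. So $c$ is determined by $J$ and the acyclic orientation of the Coxeter graph on $J$ in which $s\to t$ if $s,t$ are adjacent and $s$ comes first. Every acyclic orientation occurs. The sets $D_L(c)$ and $D_R(c)$ are the sets of sources and sinks. The elements below $c$ are the induced orientations on subsets of $J$, called *sub-heaps*. We call this datum a *heap* and use the same letter for the heap and the element. For example, on a path $0-1-2$ the heap $s_1s_0s_2$ has source $1$ and sinks $0,2$.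

A shortest directed path between two letters of a heap is an induced path of the Coxeter graph: by acyclicity a chord would be directed forward and would shorten the path.

**Roots.** In the geometric representation $s(\alpha_t)=\alpha_t+2\cos(\pi/m_{st})\alpha_s$ for $s\ne t$, and $s$ changes only the coefficient of $\alpha_s$. A root with one positive coefficient is positive. We use this to control left descents:

* **(D)** If $c(\alpha_t)>0$, then $ct>c$ and $D_L(c)\subseteq D_L(ct)\subseteq D_L(c)\cup\{s\}$, where $s$ can occur only if $c(\alpha_t)=\alpha_s$ is simple.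

Indeed, if $s\in D_L(c)$ then $\ell(sct)\le\ell(sc)+1=\ell(c)<\ell(ct)$. If $s\in D_L(ct)\setminus D_L(c)$, then $c^{-1}\alpha_s>0$ and $tc^{-1}\alpha_s<0$, so $c^{-1}\alpha_s=\alpha_t$.

**Reduction to one block.** Since $\tau$ preserves each component, $\sigma$ and $\delta$ permute the components in the same way. Membership in $\mathrm{Adm}$, membership in ${}^K\tilde W$ (that is, $D_L(w')\cap K=\emptyset$), sphericity of the $\sigma$-support, the partial Coxeter property, and the Bruhat order on $W_{\rm aff}\tau$ all decompose as products over the blocks, and every factor contains $1$. So the Coxeter type condition holds iff it holds in each block, and ${}^K\mathrm{Cox}(\mu)=\prod_{\rm blocks}P$.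

**Fix a block** with $d$ components, and write $w'$ for $w'\tau$; so "$w'\in\mathrm{Adm}$" means $w'\tau\in\mathrm{Adm}$. Let $S$ be the set of simple reflections of the block, $R=S/\delta$, $O:S\to R$ the quotient map, and $r=|R|$. Since $\delta$ permutes the $d$ components transitively, every $\delta$-orbit meets every component, so $O(\Gamma_j)=R$. A $\delta$-stable subset containing some $\Gamma_j$ is all of $S$. Proper parabolic subgroups of irreducible affine Weyl groups are finite, so a $\delta$-stable subset is spherical iff it is not $S$. Thus Coxeter type for the block says: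

* **(CT)** If $w'\in\mathrm{Adm}$, $D_L(w')\cap K=\emptyset$ and $O(\mathrm{supp}\,w')\ne R$, then $w'$ is a product of letters from distinct $\delta$-orbits.

The poset $P$ is the set of all $w'$ satisfying the hypotheses of (CT). Its elements are heaps, with letter set $J$ such that $|J|=|O(J)|\le r-1$. We shall use (CT) mostly by contradiction: we produce in $\mathrm{Adm}$ an element with allowed left descents and a repeated letter or a repeated orbit, and conclude that its support meets all orbits. Note that an element of length greater than the size of its support is never a product of distinct letters.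

Let $\mathcal N$ be the set of non-central components of the block. If $\mathcal N=\emptyset$, then $P=\{1\}=L(F,0)$ with $F$ a point. Let $\mathcal N\ne\emptyset$ and put
$$A=\bigcup_{\Gamma_j\in\mathcal N}\Gamma_j\setminus K .$$
Since $K$ is spherical, $A$ meets every $\Gamma_j\in\mathcal N$. Letters of elements of $\mathrm{Adm}$ lie in components in $\mathcal N$, and sources of elements of $P$ lie in $A$. Conversely, a sub-heap of an element of $P$ whose sources all lie in $A$ is in $P$. For $c,c'\in P$ we have $c\leqslant c'$ iff $c$ is a sub-heap of $c'$.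

**Blocks with $r\le2$.** If $r=1$, then $P=\{1\}=L(F,0)$ with $|F|=1$. If $r=2$, an element of $P$ has at most one letter, which is in $A$, and by Lemma 3 each letter of $A$ gives an element of $P$. So $P=\{1\}\cup A=L(F,1)$, where $F$ is the antichain $A$ if $|A|\ge2$, and a chain with two elements if $|A|=1$.

**From now on $r\ge3$ and $\mathcal N\ne\emptyset$.** Since $O(\Gamma_j)=R$, every $\Gamma_j$ has at least $3$ vertices. So all bonds satisfy $m<\infty$, and each $\Gamma_j$ is a tree or a cycle (type $\tilde A_{n-1}$, $n\ge3$, all bonds $3$). On a cycle, $\tau$ acts by a rotation. Indeed, the linear part of $\tau=m^{-1}t^\mu$ on $\mathcal E_j$ is some $\pi\in W_{0,j}=S_n$. It permutes the gradients $e_i-e_{i+1}$ ($i\in\mathbb Z/n$) of the simple affine roots, so $\pi(i+1)=\pi(i)+1$ for all $i$.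

## 6. Growing heaps from one source

**The first return map.** We need to know how $\tau$, which governs (R) and (L), interacts with $A$, which is defined by the $\sigma$-stable set $K$. For $a\in A\cap\Gamma_j$ let $k\ge1$ be minimal with $\sigma^{-k}\Gamma_j\in\mathcal N$, and put $\varphi(a)=\sigma^{-k}(a)$. This is the first return map of the permutation $\sigma^{-1}$ to the vertices of components in $\mathcal N$. It is a bijection there, and since $\sigma(K)=K$ it restricts to a bijection of $A$. Applying $\delta=\mathrm{Ad}(\tau)\circ\sigma$ repeatedly to $\varphi(a)$, we pass through central components, on which $\tau$ is trivial, until the last step. So $\delta^k(\varphi(a))=\tau(a)$, and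
$$O(\tau(a))=O(\varphi(a))\qquad(a\in A).\tag{2}$$
If $\varphi(a)\in\Gamma_j$, then $k=d$ by minimality, $\mathcal N=\{\Gamma_j\}$, $\delta^d(\varphi(a))=\tau(a)$, and $\delta^d|_{\Gamma_j}=\tau\sigma^d|_{\Gamma_j}$. For every component $\Gamma$, the intersection of a $\delta$-orbit with $\Gamma$ is a $\delta^d$-orbit. (In Example 1, $d=1$ and $\varphi(i)=\sigma^{-1}(i)=i+1=\tau(i)$.)

**Growth.** Let $a$ be any vertex of $\Gamma\in\mathcal N$. Suppose that a heap $c\in\mathrm{Adm}$ in $\Gamma$ has the unique source $a$, and that $u\in\Gamma\setminus\mathrm{supp}(c)$ is adjacent to $\mathrm{supp}(c)$ with $u\ne\tau(a)$. Then $D_L(cu)=\{a\}\not\ni\tau^{-1}(u)$, so $cu\in\mathrm{Adm}$ by (R). Let $T_a$ be the connected component of $\Gamma\setminus\{\tau(a)\}$ containing $a$ if $\tau(a)\ne a$, and $T_a=\Gamma$ if $\tau(a)=a$. Starting from $a\in\mathrm{Adm}$ (Lemma 3) and adding letters along a linear extension, we obtain: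

* **(G)** Every heap with unique source $a$ and support in $T_a$ is in $\mathrm{Adm}$.

(Each non-source letter is adjacent to an earlier letter, and each added letter differs from $\tau(a)$.)

**Lemma 4.** The restriction $O|_A$ is injective.

*Proof.* It suffices to show for distinct $s,s'\in A$ that $ss'\in\mathrm{Adm}$ or $s's\in\mathrm{Adm}$. Its left descents lie in $A$, so if $O(s)=O(s')$ then its orbit support is a single orbit, not $R$, and (CT) is violated. If $s,s'$ lie in different components, this holds by Lemma 3, since $\mathrm{Adm}$ is a product. Let $s,s'\in\Gamma$. If there is a path $s=v_0,\dots,v_m=s'$ with $\tau(s)\notin\{v_1,\dots,v_m\}$, then $v_0\cdots v_m\in\mathrm{Adm}$ by (G), so $ss'\in\mathrm{Adm}$. The same holds with the roles exchanged.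

*Tree.* Take the geodesic $v_0,\dots,v_m$. If both attempts fail, then $\tau(s)=v_i$ and $\tau(s')=v_l$ with $i\ge1$, $l\le m-1$. As $\tau$ preserves distances, $|i-l|=m$, so $i=m$, $l=0$, and $\tau$ swaps $s,s'$. Suppose $m\ge2$. Then $v_0\cdots v_{m-1}\in\mathrm{Adm}$ by (G), and (L) allows us to prepend $v_m$, because $\tau(v_m)=v_0$ is not a sink of $v_mv_0\cdots v_{m-1}$ (the letter $v_1$ comes after it). So $s's\in\mathrm{Adm}$. Suppose $m=1$. Some $x\ne s,s'$ is adjacent to one of them, say to $s'$; the situation is symmetric. Then $s'x\in\mathrm{Adm}$ by (G), since $\tau(s')=s\ne x$. Now (L) gives $ss'x\in\mathrm{Adm}$, since $\tau(s)=s'$ is not a sink of $ss'x$. So $ss'\in\mathrm{Adm}$.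

*Cycle.* If $\tau(s)\ne s'$, one of the two arcs from $s$ to $s'$ works: any arc if $\tau(s)=s$, the one avoiding $\tau(s)$ otherwise. If $\tau(s)=s'$ and $\tau(s')\ne s$, then $\tau(s')\notin\{s,s'\}$ and the arc from $s'$ to $s$ avoiding $\tau(s')$ works. If $\tau$ swaps $s,s'$, they are antipodal at distance $m=n/2\ge2$. Take an arc $v_0,\dots,v_m$ between them and argue as for trees with $m\ge2$. $\square$

The next lemma extracts from (CT) strong restrictions on the shape of $T_a$.

**Lemma 5.** Let $a\in A\cap\Gamma$.

* (S1) If $a\in J\subseteq T_a$ is connected and $O(J)\ne R$, then $O|_J$ is injective, and every acyclic orientation of $J$ with unique source $a$ is in $P$.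
* (S2) If $\tau(a)\ne a$ and $x\ne y$ are neighbors of $a$ in $T_a$, then $O(\{a,x,y\})=R$.
* (S3) If $a=v_0,\dots,v_l$ ($l\ge1$) is a path in $T_a$ and $x\ne y$ are neighbors of $v_l$ in $T_a\setminus\{v_0,\dots,v_l\}$, then $O(\{v_0,\dots,v_l,x,y\})=R$.
* (S4) If $a=v_0,\dots,v_l$ ($l\ge1$) is a path in $T_a$, the bond $v_{l-1}v_l$ is $\ge4$, and ($l\ge2$ or $\tau(a)\ne a$), then $O(\{v_0,\dots,v_l\})=R$.
* (S5) If $\Gamma$ is a tree and $\tau(a)\ne a$, then $O(T_a)=R$.

*Proof.* **(S1)** Such an orientation is in $\mathrm{Adm}$ by (G), its only left descent is $a\notin K$, and $O(J)\ne R$. So (CT) applies and the element is in $P$. At least one such orientation exists because $J$ is connected: order $J$ so that every initial segment is connected and starts with $a$.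

**(S2)–(S4): a repeated letter.** The aim is to append a letter that is already there. In (S2) and (S3), $x$ and $y$ are not adjacent. Otherwise $\Gamma$ contains a triangle, so it is a cycle with $3$ vertices. In (S2), $T_a$ would then have only $2$ vertices. In (S3), $v_l$ has three neighbors, so $\Gamma$ is not a cycle. Put
$$c=axy,\ t=a;\qquad c=v_0\cdots v_lxy,\ t=v_l;\qquad c=v_0\cdots v_l,\ t=v_{l-1}$$
in (S2), (S3), (S4) respectively. By (G), $c\in\mathrm{Adm}$ with $D_L(c)=\{a\}$. In (S2) and (S3), $xy(\alpha_t)=\alpha_t+\kappa_x\alpha_x+\kappa_y\alpha_y$ with $\kappa_x,\kappa_y\ge1$, and the remaining letters of $c$ do not change the coefficients at $\alpha_x,\alpha_y$. In (S4), with $\kappa=2\cos(\pi/m)\ge\sqrt2$,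
$$v_{l-1}v_l(\alpha_{v_{l-1}})=v_{l-1}(\alpha_{v_{l-1}}+\kappa\alpha_{v_l})=(\kappa^2-1)\alpha_{v_{l-1}}+\kappa\alpha_{v_l},\tag{3}$$
and these two positive coefficients are not changed by $v_{l-2},\dots,v_0$. So in all cases $c(\alpha_t)$ is positive and not simple, and (D) gives $ct>c$, $D_L(ct)=\{a\}$. Moreover $t\ne\tau(a)$. For $t\ne a$ this holds because $t\in T_a\setminus\{a\}$. The case $t=a$ occurs only in (S2) and in (S4) with $l=1$, where $\tau(a)\ne a$ is assumed. So $ct\in\mathrm{Adm}$ by (R). Its length exceeds the size of its support, so (CT) forces $O(\mathrm{supp}\,c)=R$.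

**(S5)** Suppose $O(T_a)\ne R$. By (S2), $a$ has at most one neighbor in $T_a$. By (S3) the path starting at $a$ never branches, and by (S4) it has no bond $\ge4$. So $T_a$ is a path $v_0=a,\dots,v_m$ with simple bonds. Let $a^*=\tau(a)$.

*If $a^*$ is adjacent to $a$:* An automorphism of a finite tree fixes a vertex or inverts an edge. The automorphism $\tau$ fixes no vertex, since a fixed vertex would have equal distances to the adjacent vertices $a$ and $a^*=\tau(a)$, which is impossible in a tree. So $\tau$ inverts an edge and swaps the two halves obtained by deleting it. The adjacent vertices $a$ and $\tau(a)$ lie in different halves, so the inverted edge is $\{a,a^*\}$ and the halves are $T_a$ and $\tau(T_a)$. Hence $\Gamma$ is a path with an even number ($\ge4$) of vertices and all bonds simple except possibly the middle one. But the affine diagrams that are paths with at least $4$ vertices are $\tilde C_n$ ($n\ge3$), whose two end bonds are $4$, and $\tilde F_4$, which has $5$ vertices. This is a contradiction.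

*If $a^*$ is not adjacent to $a$:* All neighbors of $a$ lie in $T_a$, so $a$ is a leaf of $\Gamma$, and hence so is $a^*$. So $\Gamma=T_a\cup\{a^*\}$, with $a^*$ joined to a single $v_i$, $i\ge1$, by a simple bond (the $\tau$-image of the bond $v_0v_1$). If $i=m$, $\Gamma$ is of finite type $A$. If $i<m$, then $v_i$ is the only branch vertex, so $\tau$ fixes it. Its distances to $a$ and to $a^*$ are $i$ and $1$, so $i=1$, and $\Gamma$ is of finite type $D$. Both contradict that $\Gamma$ is affine. $\square$

## 7. Where the vertices of $A$ sit in a heap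

**Lemma 6.** If $v$ is a letter of an element of $P$, $b\in A$ and $O(v)=O(b)$, then $v=b$. In particular, if $e\in A$ and $\tau(e)$ is a letter of an element of $P$, then $\tau(e)=\varphi(e)\in A$.

*Proof.* Suppose $v\ne b$. A shortest directed path from a source $a$ to $v$ in the heap is a sub-heap $c=v_0\cdots v_l\in P$ with $v_0=a\in A$, $v_l=v$, unique source $a$ and unique sink $v$. Its letters have distinct orbits and $O(v_l)=O(b)$, $v_l\ne b$, so $b\notin\{v_0,\dots,v_l\}$. Both heaps $bc$ and $cb$ have $D_L\subseteq\{a,b\}\subseteq A$ and orbit support $O(\mathrm{supp}\,c)\ne R$, with a repeated orbit. By (CT) neither is in $\mathrm{Adm}$.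

As $\mathrm{Adm}$ is a product and $b\in\mathrm{Adm}$ (Lemma 3), $b$ lies in the component $\Gamma$ of $a$; otherwise $bc=cb\in\mathrm{Adm}$. Since $cb\notin\mathrm{Adm}$, (R) shows $\tau^{-1}(b)\in D_L(cb)\subseteq\{a,b\}$. Since $bc\notin\mathrm{Adm}$, (L) shows $\tau(b)\in D_R(bc)\subseteq\{v,b\}$.

If $\tau(b)=b$, then $O(\varphi(b))=O(b)$ by (2), so $\varphi(b)=b$ by Lemma 4. Hence $\mathcal N=\{\Gamma\}$ and $\delta^d(b)=\tau(b)=b$. Thus $O(b)$ meets $\Gamma$ only in $b$, contradicting $v\in\Gamma$, $v\ne b$. Otherwise $\tau(a)=b$ and $\tau(b)=v$. By (2) and Lemma 4, $\varphi(a)=b$, and $O(\varphi(b))=O(v)=O(b)$ gives $\varphi(b)=b$. As $\varphi$ is injective, $a=b$, contradicting $b\notin\{v_0,\dots,v_l\}$.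

The last statement follows by taking $v=\tau(e)$, $b=\varphi(e)$ and using (2). $\square$

**Lemma 7.** One of the following holds.

* (I) $\mathcal N=\{\Gamma\}$, $\Gamma$ is a cycle with $n=r$ vertices, $A=\Gamma$, $\delta^d|_\Gamma=\mathrm{id}$, and $\tau$ is a rotation of $\Gamma$ by one step.
* (II) No two elements of $A$ are adjacent, and for every $J\in P$ the set $J\cap A$ is exactly the set of sources of $J$.

*Proof.* **Step 1: if (II) fails, two elements of $A$ are adjacent.** Sources of elements of $P$ always lie in $A$. So suppose that some element of $P$ contains a non-source in $A$. A shortest directed path to it from a source gives a heap $v_0\cdots v_q\in P$ on an induced path with $v_0,v_q\in A$, $q\ge1$. Among all such heaps choose one with $q$ minimal. Suppose $q\ge2$, and let $c=v_0\cdots v_q$, $t=v_{q-1}$. By (3), with $l=q$ and now $\kappa\ge1$, $v_{q-1}v_q(\alpha_t)=(\kappa^2-1)\alpha_{v_{q-1}}+\kappa\alpha_{v_q}$. If the bond is $3$, this is $\alpha_{v_q}$, and $c(\alpha_t)=\alpha_{v_q}$ because the path is induced. Otherwise $c(\alpha_t)$ is positive and not simple. By (D),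 $ct>c$ and $D_L(ct)\subseteq\{v_0,v_q\}\subseteq A$. By (CT), $ct\notin\mathrm{Adm}$. So by (R), $v_{q-1}\in\{\tau(v_0),\tau(v_q)\}$, hence $v_{q-1}\in A$ by Lemma 6. Then the sub-heap $v_{q-1}v_q$ is in $P$, contradicting minimality. So $q=1$.

It remains to show that if $a,b\in A$ are adjacent in $\Gamma\in\mathcal N$, then (I) holds. Since $r\ge3$, (CT) gives $aba,bab\notin\mathrm{Adm}$.

**Step 2: $\tau(a)=b$ or $\tau(b)=a$.** Suppose not. Then $ab,ba\in\mathrm{Adm}$ by (G). As $aba\notin\mathrm{Adm}$, (R) forces $\tau^{-1}(a)\in D_L(aba)\subseteq\{a,b\}$, so $\tau(a)=a$. Likewise $\tau(b)=b$. Since $\Gamma$ has at least three vertices, some $e\ne a,b$ is adjacent to $a$ or $b$, say to $b$. Since $a,b$ are fixed by $\tau$, they differ from $\tau(e)$, and growth from $e$ gives $eba\in\mathrm{Adm}$ with $D_L(eba)=\{e\}$. The root $ba(\alpha_b)$ has positive $\alpha_a$-coefficient, and $e$ does not change it. So $eba(\alpha_b)>0$, and if this root is simple it is $\alpha_a$. By (D), $ebab>eba$ and $D_L(ebab)\subseteq\{e,a\}$. Since $\tau^{-1}(b)=b$ is not in this set, (R) gives $ebab\in\mathrm{Adm}$,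 hence $bab\in\mathrm{Adm}$, a contradiction.

**Step 3: conclusion.** We may assume $\tau(a)=b$. By (2) and Lemma 4, $\varphi(a)=b\in\Gamma$, so $\mathcal N=\{\Gamma\}$ and $\delta^d(b)=\tau(a)=b$. Thus $O(b)\cap\Gamma=\{b\}$. As $b=\tau(a)\notin T_a$, $O(T_a)\ne R$. By (S5) $\Gamma$ is a cycle, and $\tau$ is a rotation by one step. The automorphism $\delta^d|_\Gamma$ fixes $b$, so it is the identity or the reflection fixing $b$. In the latter case the two neighbors of $b$ are distinct elements of $T_a=\Gamma\setminus\{b\}$ in the same orbit, contradicting (S1) for $J=T_a$. So $\delta^d|_\Gamma=\mathrm{id}$, every orbit meets $\Gamma$ in one point, $r=n$, and $\sigma^d|_\Gamma=\tau^{-1}|_\Gamma$ because $\delta^d|_\Gamma=\tau\sigma^d|_\Gamma$. The set $A=\Gamma\setminus K$ is nonempty and $\sigma^d$-stable, so $A=\Gamma$. $\square$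

## 8. The rotating cycle: case (I)

Here we recover the poset of Section 1. Write $\Gamma=\mathbb Z/n$ with $\tau(i)=i+1$ and $n=r$.

**The orientation is forced.** If an element of $P$ contains $i,i+1$ with $i$ before $i+1$, then its sub-heap $s_is_{i+1}$ is in $P$, as $A=\Gamma$. Since $\tau^{-1}(i)=i-1\notin\{i,i+1\}=D_L(s_is_{i+1}s_i)$, (R) gives $s_is_{i+1}s_i\in\mathrm{Adm}$, contradicting (CT). So $i+1$ always stands before $i$, and an element of $P$ is determined by its letter set $J\subsetneq\Gamma$.

**All proper subsets occur.** Let $J\subseteq\Gamma\setminus\{j\}$. Growth from $j-1$ inside $T_{j-1}=\Gamma\setminus\{j\}$ gives $s_{j-1}s_{j-2}\cdots s_{j+1}\in\mathrm{Adm}$. Its sub-heap on $J$ has sources in $A=\Gamma$ and misses the orbit of $j$, because $O|_\Gamma$ is bijective. So it is in $P$.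

Hence $P\cong\{J\subsetneq\Gamma\}=L(\text{antichain of size }r,\ r-1)$.

## 9. Two or more allowed sources: case (II) with $|A|\ge2$

In case (II) let $E$ be the set of vertices $v$ of components in $\mathcal N$ with $O(v)\notin O(A)$. Then:

* **(E)** Non-source letters of elements of $P$ lie in $E$, and $\tau(a)\notin E$ for $a\in A$.

Indeed, a non-source letter is not in $A$ by (II), so by Lemma 6 its orbit is not in $O(A)$. The second statement is (2).

Let $k=|A|\ge2$ in this section. For $a\in A\cap\Gamma$ let $C_a$ be the connected component of $a$ in $\{a\}\cup(E\cap\Gamma)$. By (E), $\tau(a)\in C_a$ only if $\tau(a)=a$, so $C_a\subseteq T_a$. By Lemma 4, $O(C_a)\cap O(A)=\{O(a)\}\ne O(A)$. So $O(C_a)\ne R$, and $O|_{C_a}$ is injective by (S1).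

**Step 1: what happens if $C_a$ has a neighbor inside $T_a$.** Let $u\in T_a\setminus C_a$ be adjacent to $v\in C_a$. Then $u\notin E$, so $O(u)\in O(A)$. Let $a=v_0,\dots,v_l=v$ be a shortest path in $C_a$. If $O(\{v_0,\dots,v_l,u\})\ne R$, then $v_0\cdots v_lu\in P$ by (S1), with the non-source letter $u\notin E$, contradicting (E). So this set of orbits is $R$. As $O(v_i)\notin O(A)$ for $i\ge1$, we get $O(A)=\{O(a),O(u)\}$. So $k=2$, $A=\{a,b\}$, $O(u)=O(b)$ and $O(\{v_0,\dots,v_l\})=R\setminus\{O(b)\}$. As $O$ is injective on $C_a$ with image in $R\setminus\{O(b)\}$, we have $C_a=\{v_0,\dots,v_l\}$ and $l=r-2$. Thus $C_a$ is an induced path with end $a$, $|C_a|=r-1$ and $O(C_a)=R\setminus\{O(b)\}$. Moreover every such $u$ is adjacent to no vertex of $C_a$ other than the end $v_{r-2}$, since the argument applies to every neighbor of $u$ in $C_a$.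

**Step 2: what happens otherwise.** If no such $u$ exists, then $C_a=T_a$, as $T_a$ is connected. Then $\tau(a)\ne a$, since otherwise $O(C_a)=O(\Gamma)=R$. By (S5) $\Gamma$ is a cycle, and $T_a=\Gamma\setminus\{\tau(a)\}$ is a path. By (S2) $a$ is an end of this path, so $\tau(a)$ is adjacent to $a$. For $b\in A\setminus\{a\}$ we have $O(b)\in R\setminus O(T_a)\subseteq\{O(\tau(a))\}$. So by Lemma 4 $k=2$, $A=\{a,b\}$, $O(b)=O(\tau(a))\notin O(T_a)$, and $O|_\Gamma$ is bijective onto $R$. Hence $|C_a|=r-1$, $O(C_a)=R\setminus\{O(b)\}$, and $C_a$ is again an induced path with end $a$. If $b\in\Gamma$, then $b=\tau(a)$ would be adjacent to $a$, contradicting (II). So $b\notin\Gamma$.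

**Notation.** Hence $k=2$, $A=\{a,b\}$, and we have induced paths
$$C_a=(a=v_0,v_1,\dots,v_{r-2}),\qquad C_b=(b=u_0,u_1,\dots,u_{r-2}).$$
$O$ is injective on each, with images $R\setminus\{O(b)\}$ and $R\setminus\{O(a)\}$. We have $v_s,u_t\in E$ for $s,t\ge1$, $a\notin C_b$ and $b\notin C_a$. If $a,b$ lie in the same component $\Gamma$, then Step 2 is excluded for both, so a vertex $u$ as in Step 1 exists for both $a$ and $b$; also $\mathcal N=\{\Gamma\}$. Put $V_i=\{v_0,\dots,v_{i-1}\}$ and $U_j=\{u_0,\dots,u_{j-1}\}$ for $0\le i,j\le r-1$.

**Step 3: if the two paths meet, they run in opposite directions.** We claim: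
$$\text{if }C_a\cap C_b\ne\emptyset,\ \text{ then }\ u_t=v_{r-1-t}\ \text{ for }1\le t\le r-2.\tag{4}$$
Here $a,b$ lie in the same $\Gamma$. The sets $C_a\setminus a$ and $C_b\setminus b$ are connected, and each is a connected component of $E\cap\Gamma$. They meet, so they coincide. The common induced path $v_1,\dots,v_{r-2}$ is traversed by $u_1,\dots,u_{r-2}$ in one of its two directions. If $r-2=1$ the directions agree and (4) holds. Suppose $r-2\ge2$ and $u_t=v_t$ for all $t\ge1$. By Step 1 for $b$ there is $y\in T_b\setminus C_b$ adjacent to $u_{r-2}=v_{r-2}$ with $O(y)=O(a)$. Since $C_a$ is an induced path, $a$ is not adjacent to $v_{r-2}$, so $y\ne a$, and hence $y\notin C_a$. If $y\in T_a$, then $O(y)=O(b)$ by Step 1 for $a$, a contradiction. So $y\notin T_a$. Since $y$ is adjacent to $T_a$, $y=\tau(a)\ne a$.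

Now $v_1$ has the three neighbors $a,b,v_2$, so $\Gamma$ is a tree. The only neighbor of $a$ in $T_a$ is $v_1$, because by Step 1 a neighbor in $T_a\setminus C_a$ could only be attached at $v_{r-2}\ne a$. And $a$ is not adjacent to $y$, because $\Gamma$ is a tree. So $a$ is a leaf with neighbor $v_1$, and $y=\tau(a)$ is a leaf with neighbor $v_{r-2}$. Since $O(y)=O(a)$, a power of $\delta$ maps $\Gamma$ to itself and $a$ to $y$, hence $v_1$ to $v_{r-2}$. So $O(v_1)=O(v_{r-2})$ with $r-2\ge2$, contradicting injectivity on $C_a$. This proves (4). It implies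
$$V_i\cap U_j=\emptyset\quad\text{whenever }i+j\le r-1.\tag{5}$$
This is trivial if $ij=0$. Otherwise a common vertex would be $v_s=u_t$ with $1\le s\le i-1$, $1\le t\le j-1$. Then $s+t=r-1$ by (4), but $s+t\le r-3$.

**Step 4: the letter sets of elements of $P$.** We claim: *the letter set of every $J\in P$ has the form $V_i\cup U_j$ with $V_i,U_j$ disjoint and without edges between them, where $i=0$ iff $a\notin J$ and $j=0$ iff $b\notin J$.*

A non-source $v\in J$ is reached by a shortest directed path in $J$ from a source $e\in\{a,b\}$. Its letters other than $e$ are non-sources, so by (E) the path lies in $C_e$. It is an induced path starting at the end $e$ of the path $C_e$, so it is an initial segment of $C_e$. By (II), $a$ and $b$ are sources of $J$ if they are in $J$. So $J=V_i\cup U_j$ with the stated zero conditions.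

Suppose $i,j\ge1$ and $V_i,U_j$ meet or are joined by an edge. Then there is an induced path $a=c_0,\dots,c_q=b$ in $J$. Its interior consists of non-sources, so it lies in $E$, and $q\ge2$ by (II). Then $c_1,\dots,c_{q-1}\in C_a\cap C_b$. Hence $c_s=v_s$ for $s<q$, and $c_{q-1}$, being adjacent to $b$ in $C_b$, equals $u_1$, which is $v_{r-2}$ by (4). So $q=r-1$ and $|J|\ge q+1=r$, a contradiction. In particular, $V_i$ and $U_j$, when nonempty, are the connected components of $J$ containing $a$ and $b$.

**Step 5: enough heaps are admissible.** We claim: *if $i,j\ge1$ and $i+j\le r-1$, then $\mathrm{Adm}$ contains a heap with letter set $V_i\cup U_j$ and all sources in $\{a,b\}$.* By (5), $V_i\cap U_j=\emptyset$. If $a,b$ lie in different components, take the product of $v_0\cdots v_{i-1}$ and $u_0\cdots u_{j-1}$, which are in $\mathrm{Adm}$ by (G). Let $a,b\in\Gamma$.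

*(5a) $\tau(b)\ne b$ and $\tau(a)\ne b$.* Append $u_0,\dots,u_{j-1}$ successively to $v_0\cdots v_{i-1}\in\mathrm{Adm}$. The set $D_L$ is always contained in $\{a,b\}$, because $u_t$ with $t\ge1$ is preceded by its neighbor $u_{t-1}$. Moreover $\tau^{-1}(b)\notin\{a,b\}$ by assumption, and $\tau^{-1}(u_t)\notin\{a,b\}$ for $t\ge1$ by (E). So (R) applies at each step.

*(5b) $\tau(a)\ne a$ and $\tau(b)\ne a$.* This is symmetric.

If neither applies, then ($\tau(b)=b$ or $\tau(a)=b$) and ($\tau(a)=a$ or $\tau(b)=a$), so $\tau$ swaps $a,b$ or fixes both.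

*(5c) $\tau$ swaps $a,b$.* If $i\ge2$, (L) allows us to prepend $b$ to $v_0\cdots v_{i-1}$, since $\tau(b)=a=v_0$ is not a sink. Then append $u_1,\dots,u_{j-1}$ as in (5a). If $j\ge2$, argue symmetrically. If $i=j=1$, take the sub-heap $b\,v_0$ of $b\,v_0v_1$, which is in $\mathrm{Adm}$ by the same use of (L); note that $r-1\ge2$.

*(5d) $\tau$ fixes both.* By (2) and Lemma 4, $\varphi(b)=b$, so $\delta^d(b)=b$ and $O(b)\cap\Gamma=\{b\}$. Step 1 for $a$ gives $u\in\Gamma$ adjacent to $v_{r-2}$ with $O(u)=O(b)$, so $u=b$. Hence $v_{r-2}\in C_b$, the paths meet, and (4) gives $u_t=v_{r-1-t}$. As $T_a=\Gamma$, (G) gives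
$$g_{r-1}:=v_0v_1\cdots v_{r-2}\,b\in\mathrm{Adm},\qquad D_L(g_{r-1})=\{a\}.$$
Its sub-heap $v_0\cdots v_{i-1}b$ settles $j=1$. For larger $j$ we walk back along the path: put $g_t=g_{t+1}v_t$ for $t=r-2,\dots,1$. We show by descending induction that $g_t>g_{t+1}$, $g_t\in\mathrm{Adm}$ and $D_L(g_t)\subseteq\{a,b\}$. The vector $b\,v_{r-2}\cdots v_{t+1}(\alpha_{v_t})$ has positive coefficients at $\alpha_{v_t},\dots,\alpha_{v_{r-2}},\alpha_b$. Indeed, at each step the new letter is outside the support so far and adjacent in it only to the last letter; for $b$, the only neighbor in $C_b$ is $u_1=v_{r-2}$. Applying $v_{r-2},\dots,v_0$ leaves the $\alpha_b$-coefficient unchanged. So $g_{t+1}(\alpha_{v_t})$ is a root with positive $\alpha_b$-coefficient, hence positive, and if it is simple it is $\alpha_b$. By (D), $g_t>g_{t+1}$ and $D_L(g_t)\subseteq D_L(g_{t+1})\cup\{b\}\subseteq\{a,b\}$. As $v_t\in E$, $\tau^{-1}(v_t)\notin\{a,b\}$ by (E), and (R) gives $g_t\in\mathrm{Adm}$. For $j\ge2$, the reduced word $v_0\cdots v_{r-2}\,b\,v_{r-2}\cdots v_{r-j}$ of $g_{r-j}$ contains the subword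
$$v_0\cdots v_{i-1}\cdot b\,v_{r-2}\cdots v_{r-j}.$$
Its letters are distinct, since $i-1<r-j$, and they form $V_i\cup U_j$, since $u_t=v_{r-1-t}$. Every letter other than $a,b$ is preceded by a neighbor, so the sources lie in $\{a,b\}$. (In Example 3, where $r=3$, this is the case at hand: $g_2=s_0s_1s_2$.)

**Step 6: the poset.** Let $i+j\le r-1$. The heap of Step 5, or $v_0\cdots v_{i-1}$, respectively $u_0\cdots u_{j-1}$ (by (G)) if $ij=0$, is in $\mathrm{Adm}$ with sources in $A$. Its orbit support has at most $i+j\le r-1$ elements, so it lies in $P$. By Step 4 its letter set is $V_{i'}\sqcup U_{j'}$ with no edges in between. As $V_i,U_j$ are connected, $V_i\subseteq V_{i'}$ and $U_j\subseteq U_{j'}$, and cardinalities give $i=i'$, $j=j'$. Conversely, by Step 4 every element of $P$ has letter set $V_i\sqcup U_j$ with $i+j=|J|\le r-1$ and no edges in between. Its sources lie in $\{a,b\}$, so the two paths are oriented away from $a$ and $b$, and the element is $v_0\cdots v_{i-1}u_0\cdots u_{j-1}$. It determines $(i,j)$ and is determined by it. If $V_i\sqcup U_j\subseteq V_{i'}\sqcup U_{j'}$ for two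 elements of $P$, comparing the connected components of $a$ and of $b$ gives $i\le i'$, $j\le j'$. The converse is clear, and the orientations are compatible. So
$$P\cong\{(i,j)\in\mathbb Z_{\ge0}^2:\ i+j\le r-1\}=L(F',r-1),$$
where $F'$ is the disjoint union of two chains with $r-1$ elements each, and $|F'|=2r-2\ge r$.

## 10. One allowed source: case (II) with $|A|=1$

Let $A=\{a\}$. Then $\mathcal N=\{\Gamma\}$, $\varphi(a)=a$, and $O(\tau(a))=O(a)$ by (2).

**The elements of $P$.** A nonempty $J\in P$ has the unique source $a$, so it is connected, and $J\setminus a\subseteq E$ by (E). As $\tau(a)\notin E$, $J\subseteq T_a$. Conversely, a connected $J$ with $a\in J\subseteq T_a$ and $|J|\le r-1$ has $O(J)\ne R$, so by (S1) every acyclic orientation of it with unique source $a$ is in $P$. Such a $J$ induces a tree, because $\Gamma$ is a tree, or a cycle with $|\Gamma|\ge r>|J|$. On a tree the orientation with unique source $a$ is unique. Indeed, each of the $|J|-1$ other vertices needs an incoming edge, and there are only $|J|-1$ edges, so each has exactly one; going outward from $a$, all edges point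 away from $a$. Outward orientations are compatible with inclusion. So $P$ is the set consisting of $\emptyset$ and all connected $J$ with $a\in J\subseteq T_a$, $|J|\le r-1$, ordered by inclusion.

**If $T_a$ is a tree,** root it at $a$. The connected subsets containing $a$ are the nonempty ideals, so $P\cong L(T_a,r-1)$. We need $|T_a|\ge r$, and in fact $O(T_a)=R$. This is clear if $\tau(a)=a$. If $\tau(a)\ne a$ and $\Gamma$ is a tree, it is (S5). If $\tau(a)\ne a$ and $\Gamma$ is a cycle, then $T_a=\Gamma\setminus\{\tau(a)\}$ and $O(\tau(a))=O(a)$.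

**If $T_a$ is not a tree,** then $T_a=\Gamma$ is a cycle with $n$ vertices, $\tau(a)=a$, and the rotation $\tau|_\Gamma$ is the identity. As $\varphi(a)=a$, $\delta^d(a)=\tau(a)=a$. If $\delta^d|_\Gamma$ were a reflection, the two neighbors $x\neq y$ of $a$ would have the same orbit, so $O(\{a,x,y\})=R$ by (S1), giving $r\le2$, a contradiction. So $\delta^d|_\Gamma=\mathrm{id}$ and $r=n$. Arcs containing $a$ with at most $n-1$ vertices correspond to pairs $(p,q)\in\mathbb Z_{\ge0}^2$, the numbers of vertices on the two sides of $a$, with $p+q\le n-2$. Since such an arc misses a vertex, inclusion of arcs is componentwise comparison. So $P\cong L(F',r-1)$, where $F'$ is a root carrying two chains with $n-2$ elements each, and $|F'|=2n-3\ge n=r$. (For $n=3$ this is Example 2.)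

Sections 5, 8, 9 and 10 together prove Theorem 1. Applying Theorem 2 to the product $\prod_iL(F_i,n_i)$ of Theorem 1 shows that $\widehat{{}^K\mathrm{Cox}(\mu)}$ is dual EL-shellable, which is Theorem 3. $\blacksquare$
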